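\title{A $k$-Approximation for $n$-Pairs Shortest Paths\\ in Time $\tilde O(mn^{1/k}+n^{1+2/k})$}

\begin{abstract}
In the $n$-Pairs Shortest Paths problem we are given an unweighted undirected graph with $n$ vertices and $m$ edges, together with $n$ pairs of vertices, and we must estimate the distance of each pair. We show that for every fixed integer $k\ge 2$ there is a $k$-approximation algorithm with running time $\tilde O(mn^{1/k}+n^{1+2/k})$, which answers a question of Kadria, Roditty and Vassilevska Williams. The algorithm samples a hierarchy of $k$ vertex sets and routes each pair through one intermediate vertex. The analysis shows that if no vertex of a shortest path is a good intermediate vertex, then one can climb the hierarchy along the path at an average cost of half the distance per level, which is impossible. The algorithm can be made deterministic and turned into a path-reporting distance oracle.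
\end{abstract}

\section{Introduction}

Let $G=(V,E)$ be an unweighted undirected graph with $n=|V|$ vertices and $m=|E|$ edges, and let $d(u,v)$ be the shortest-path distance in $G$, with $d(u,v)=\infty$ if $u$ and $v$ lie in different components. In the \emph{$n$-Pairs Shortest Paths} problem ($n$-PSP) the input is $G$ and a set $P\subseteq V\times V$ of $n$ pairs, and the output is an estimate $\hat d(u,v)$ for every $(u,v)\in P$. An algorithm is a \emph{$k$-approximation} if $d(u,v)\le \hat d(u,v)\le k\,d(u,v)$ for all $(u,v)\in P$. Randomization is allowed, with the time bound holding in expectation. The notation $\tilde O(\cdot)$ hides factors polylogarithmic in $n$ and constants depending on the fixed integer $k$.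

A $k$-approximation in time $\tilde O(mn^{1/k}+n^{1+2/k})$ is known for $k\in\{4,5\}$, and Kadria, Roditty and Vassilevska Williams~\cite{KRV} ask whether one exists for all values of $k$.

To see what the bound asks for, consider the simplest approximate method. A breadth-first search (BFS) from one endpoint of every pair gives exact answers in time $O(n(m+n))$. To do better, one samples a chain of $k$ vertex sets, each a fraction $n^{-1/k}$ of the previous one, and uses it to give every vertex $w$ a \emph{bunch} $B(w)$ of about $n^{1/k}$ vertices whose distances to $w$ are known. All bunches are found in time about $mn^{1/k}$, and two vertices at distance $d$ share a bunch element through which the detour has length at most $(2k-1)d$ (Lemma~\ref{lem:two}). To reach stretch $k$ in this way one can afford only about $k/2$ levels, and then the time is about $mn^{2/k}$. The question is whether the factor $n^{2/k}$ can be confined to the term that counts vertices. In other words, we keep $k$ levels and bunches of size $n^{1/k}$, we allow every vertex and every query to inspect all \emph{pairs} of bunch elements, and in exchange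 we want the excess $\hat d-d$ to drop from $2(k-1)d$ to $(k-1)d$. The answer is yes.

\begin{theorem}\label{thm:rand}
Let $k\ge2$ be an integer. There is a randomized algorithm that, given an unweighted undirected graph $G$ and a set $P$ of $n$ pairs, runs in expected time $O\big(k^2(mn^{1/k}+n^{1+2/k})\log n\big)$ and always outputs estimates $\hat d(u,v)$ such that, with $d=d(u,v)$,
\begin{equation}\label{eq:stretch}
d\le \hat d(u,v)\le d+2\lfloor (k-1)d/2\rfloor\le k\,d ,
\end{equation}
and $\hat d(u,v)=d$ if $d\in\{0,1,\infty\}$.
\end{theorem}

In particular, for every fixed $k\ge4$ there is a $k$-approximation for $n$-PSP in time $\tilde O(mn^{1/k}+n^{1+2/k})$. The method gives more. A \emph{distance oracle} is a data structure, built from $G$ alone in a preprocessing phase, that returns an estimate $\hat d(u,v)$ for any queried pair.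

\begin{theorem}\label{thm:det}
For every fixed $k\ge2$ there is a deterministic distance oracle for unweighted undirected graphs with preprocessing time $\tilde O(mn^{1/k}+n^{1+2/k})$ and query time $\tilde O(n^{2/k})$ that answers every query with $d\le\hat d\le d+2\lfloor(k-1)d/2\rfloor\le kd$, exactly if $d\le1$. It can also output a $u$--$v$ walk of length $\hat d$ in $O(\hat d+1)$ extra time. In particular, any set $P$ of pairs is handled deterministically in $\tilde O(mn^{1/k}+(n+|P|)n^{2/k})$ worst-case time.
\end{theorem}

We work in the word RAM model with dictionaries that support each operation in $O(\log n)$ time, such as balanced search trees. We assume $n\ge2$ and, in Theorem~\ref{thm:rand}, that $P$ does not depend on the random bits.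

The stretch bound and the time bound separate completely. Section~\ref{sec:alg} describes an algorithm that works with an arbitrary chain of sets. Its stretch satisfies \eqref{eq:stretch} for every chain (Proposition~\ref{prop:stretch}, proved in Sections~\ref{sec:climb}--\ref{sec:five}), and its cost depends only on the sizes of the bunches. Random sampling makes the bunches small in expectation (Section~\ref{sec:time}), and greedy hitting sets make them small in the worst case (Section~\ref{sec:det}).

\section{Pivots, bunches and the algorithm}\label{sec:alg}

Fix $k\ge2$ and a chain $V=A_0\supseteq A_1\supseteq\dots\supseteq A_{k-1}\supseteq A_k=\emptyset$. For a vertex $w$ and a \emph{level} $i$ let $h_i(w)=d(w,A_i)$, with $h_i(w)=\infty$ if $A_i$ misses the component of $w$. Thus $h_0\equiv0$ and $h_k\equiv\infty$. If $h_i(w)<\infty$, fix a nearest vertex $p_i(w)\in A_i$, the \emph{level-$i$ pivot} of $w$. For $0\le i\le k-1$ put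
\[
B_i(w)=\{a\in A_i:\ d(a,w)<h_{i+1}(w)\},\qquad
B(w)=\bigcup_{i=0}^{k-1}B_i(w)\ \cup\ \{p_i(w): h_i(w)<\infty\}.
\]
So $B_i(w)$ consists of the vertices of $A_i$ that are strictly closer to $w$ than every vertex of the sparser set $A_{i+1}$; the strict inequality forces $d(a,w)<\infty$. The set $B(w)$ is the \emph{bunch} of $w$. We have $B_i(w)\subseteq A_i\setminus A_{i+1}$, so the sets $B_i(w)$ are disjoint, and $w=p_0(w)\in B(w)$. Two consequences of the definition drive all stretch arguments below. If $a\in A_i$ lies in the component of $w$, then
\begin{equation}\label{eq:miss}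
a\notin B_i(w)\ \Longrightarrow\ h_{i+1}(w)\le d(a,w),
\end{equation}
\begin{equation}\label{eq:top}
h_{i+1}(w)=\infty\ \Longrightarrow\ a\in B_i(w).
\end{equation}
By \eqref{eq:miss}, a vertex that is missing from a bunch certifies that the next level is near. By \eqref{eq:top}, at level $k-1$ nothing is missing.

\begin{lemma}\label{lem:two}
If $\delta=d(w,w')<\infty$, there is $a\in B(w)\cap B(w')$ with $d(w,a)+d(a,w')\le(2k-1)\delta$.
\end{lemma}

\begin{proof}
Let $\tau\le k-1$ be the largest level such that $A_\tau$ meets the component of $w$ and $w'$. Call a level $i\le\tau$ \emph{linked} if $p_i(w)\in B_i(w')$ or $p_i(w')\in B_i(w)$. Level $\tau$ is linked by \eqref{eq:top}; let $i^*$ be the least linked level. For $i<i^*$, \eqref{eq:miss} gives $h_{i+1}(w')\le d(p_i(w),w')\le h_i(w)+\delta$ and $h_{i+1}(w)\le d(p_i(w'),w)\le h_i(w')+\delta$. By induction $h_i(w),h_i(w')\le i\delta$ for all $i\le i^*$. Exchanging $w$ and $w'$ if necessary, $a=p_{i^*}(w)$ lies in $B_{i^*}(w')$. It lies in $B(w)$ because it is a pivot of $w$, and $d(w,a)+d(a,w')\le 2h_{i^*}(w)+\delta\le(2k-1)\delta$.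
\end{proof}

In this proof each level costs $\delta$, and the final pivot is paid for twice. We want the cost per level to be halved, and the budget $n^{1+2/k}$ allows one new object: a table of routes between two elements of the same bunch.

\medskip\noindent\textbf{Preprocessing.}
\begin{enumerate}
\item Compute all $h_i$, $p_i$ and all bunches $B(w)$ with the distances $d(a,w)$, $a\in B(w)$. Store $E$ in a dictionary.
\item \emph{Vertex table.} Enumerate all $x\in V$ and $a,b\in B(x)$ to compute
\[D(a,b)=\min\{d(a,x)+d(x,b):\ x\in V,\ a,b\in B(x)\}.\]
\item \emph{Edge table.} Enumerate all edges $xy$, in both orientations, and all $a\in B(x)$ to compute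
\[D^+(a,y)=\min\{d(a,x)+1:\ xy\in E,\ a\in B(x)\}.\]
\end{enumerate}
Both tables are dictionaries indexed by pairs of vertices, and missing entries are read as $\infty$.

\medskip\noindent\textbf{Query $(u,v)$.} Return $0$ if $u=v$, return $1$ if $uv\in E$, and otherwise return $\hat d(u,v)=\min\{e,e^+\}$, where
\[
e=\min_{a\in B(u),\,b\in B(v)}\big(d(u,a)+D(a,b)+d(b,v)\big),\qquad
e^+=\min_{a\in B(u)}\big(d(u,a)+D^+(a,v)\big).
\]
The estimate $e$ is the length of the best walk $u\to a\to x\to b\to v$ with $a\in B(u)\cap B(x)$ and $b\in B(x)\cap B(v)$, and the query finds it without knowing $x$. The estimate $e^+$ is the length of the best walk $u\to a\to x\to v$ with $a\in B(u)\cap B(x)$ whose last step is the edge $xv$.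

\begin{proposition}\label{prop:stretch}
For every chain $V=A_0\supseteq\dots\supseteq A_{k-1}\supseteq A_k=\emptyset$ and every choice of pivots, the answer to each query $(u,v)$ satisfies \eqref{eq:stretch}, and it equals $d=d(u,v)$ if $d\in\{0,1,\infty\}$.
\end{proposition}

The short distances can be settled now. Every finite answer is the length of a $u$--$v$ walk, so $\hat d\ge d$, and $\hat d=\infty$ if $d=\infty$. For $d\in\{0,1\}$ the two direct tests give the exact value. For $d=2$ let $u,x,v$ be a shortest path. Lemma~\ref{lem:two} gives $a\in B(u)\cap B(x)$ with $d(u,a)+d(a,x)\le 2k-1$, and $D^+(a,v)\le d(a,x)+1$, so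
\[
e^+\le 2k=d+2\lfloor(k-1)d/2\rfloor .
\]
This is the only use of the edge table. For $3\le d<\infty$ we shall prove $e\le d+2\lfloor(k-1)d/2\rfloor$, using the vertex table alone. The last inequality of \eqref{eq:stretch} is $2\lfloor(k-1)d/2\rfloor\le(k-1)d$.

\section{Running time}\label{sec:time}

\begin{lemma}\label{lem:cost}
Given the chain, preprocessing takes time
\[
O\Big(\Big(k(m+n)+\sum_{w\in V}\deg(w)\,|B(w)|+\sum_{w\in V}|B(w)|^2\Big)\log n\Big),
\]
and a query $(u,v)$ takes time $O(|B(u)|\,|B(v)|\log n)$.
\end{lemma}

\begin{proof}
For each $i$, one BFS started from all vertices of $A_i$ at once computes $h_i$; it grows a forest with roots in $A_i$, and we let $p_i(w)$ be the root of the tree that contains $w$. This takes $O(k(m+n))$ time in total.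

The sets $B_i(w)$ are computed by the Thorup--Zwick truncated BFS. For each $a\in A_i\setminus A_{i+1}$ run a BFS from $a$ that visits a vertex $w$, reached with label $t$, only if $t<h_{i+1}(w)$. Let $C(a)=\{w: a\in B_i(w)\}$. This set is closed under shortest paths to $a$: if $w\in C(a)$ and $w'$ lies on a shortest $a$--$w$ path, then
\[
h_{i+1}(w')\ge h_{i+1}(w)-d(w,w')>d(a,w)-d(w,w')=d(a,w').
\]
Hence every $w\in C(a)$ is visited, with label $d(a,w)$. Conversely, a visited vertex has $d(a,w)\le t<h_{i+1}(w)$ and lies in $C(a)$. The search costs $O(\sum_{w\in C(a)}(1+\deg(w)))$, and the sum over all $a$ is $O(\sum_w(1+\deg(w))|B(w)|)$ because the sets $B_i(w)$ are disjoint subsets of $B(w)$.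

Step 2 makes $\sum_x|B(x)|^2$ dictionary updates and step 3 makes $\sum_x\deg(x)|B(x)|$. A query makes at most $1+|B(u)||B(v)|+|B(u)|$ lookups, and bunches are nonempty.
\end{proof}

From now on let $q=\lceil n^{1/k}\rceil\le 2n^{1/k}$.

\begin{lemma}\label{lem:size}
For $0\le i\le k-2$ let $A_{i+1}$ contain each element of $A_i$ independently with probability $p=1/q$. Then $\mathbb E|B(w)|^2\le 6k^2q^2$ and $\mathbb E|B(w)|\le 3kq$ for every vertex $w$.
\end{lemma}

\begin{proof}
Let $i\le k-2$. Condition on $A_i$ and list the vertices of $A_i$ in the component of $w$ by nondecreasing distance from $w$. Let $X$ be the number of vertices that precede the first one sampled into $A_{i+1}$, or the length of the list if none is sampled. Every element of $B_i(w)$ is strictly closer to $w$ than every sampled vertex, so $|B_i(w)|\le X$. Since $\Pr[X\ge j]\le(1-p)^j$,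
\[
\mathbb E|B_i(w)|^2\le\sum_{j\ge1}(2j-1)\Pr[X\ge j]\le 2\sum_{j\ge1}j(1-p)^j=\frac{2(1-p)}{p^2}\le 2q^2 .
\]
At the top level $|B_{k-1}(w)|\le|A_{k-1}|$, which is binomial with mean $\theta=nq^{-(k-1)}\le n^{1/k}\le q$ and variance at most $\theta$; its second moment is at most $\theta^2+\theta\le2q^2$. Now $|B(w)|\le\sum_{i=0}^{k-1}(|B_i(w)|+1)$, so the Cauchy--Schwarz inequality gives $\mathbb E|B(w)|^2\le k\sum_i\mathbb E\,(2|B_i(w)|^2+2)\le k^2(4q^2+2)\le6k^2q^2$. Finally $\mathbb E|B(w)|\le(\mathbb E|B(w)|^2)^{1/2}\le3kq$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rand}, given Proposition~\ref{prop:stretch}]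
Sample the chain as in Lemma~\ref{lem:size}, preprocess, and query every pair of $P$. The estimates are correct for every outcome of the sampling. By Lemmas~\ref{lem:cost} and~\ref{lem:size}, preprocessing takes expected time $O((kmq+k^2nq^2)\log n)$. For a pair $(u,v)$ that does not depend on the random bits, $|B(u)||B(v)|\le\frac12(|B(u)|^2+|B(v)|^2)$ has expectation at most $6k^2q^2$, so the $n$ queries take expected time $O(k^2nq^2\log n)$.
\end{proof}

\section{Climbing the hierarchy along a shortest path}\label{sec:climb}

Let $u=w_0,w_1,\dots,w_d=v$ be a shortest path with $d\ge3$, and put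
\[N=\lfloor(k-1)d/2\rfloor .\]
We must show $e\le d+2N$. The obvious attempt is to choose $x=w_s$ and to apply Lemma~\ref{lem:two} to the pairs $(u,w_s)$ and $(w_s,v)$. It gives $(2k-1)s+(2k-1)(d-s)$, which is no better than Lemma~\ref{lem:two} for $(u,v)$, whatever $s$ is. The gain comes from comparing different values of $s$: we shall see that they cannot all be bad at once. For this we need a number that says how bad a subpath is.

For integers $0\le x\le y\le d$ let $\mu(x,y)$ be the least value of $h_i(w_z)$ over all $x\le z\le y$ and $0\le i\le k-1$ such that $h_i(w_z)<\infty$ and $p_i(w_z)\in B_i(w_x)\cap B_i(w_y)$, and let $\mu(x,y)=\infty$ if there is no such pair $(z,i)$. Thus $\mu(x,y)$ measures how far from the subpath $w_x,\dots,w_y$ one has to go to find a pivot that both of its ends see. We have $\mu(x,x)=0$: for the largest $i$ with $w_x\in A_i$, the pivot $p_i(w_x)$ is $w_x$ itself, and $h_{i+1}(w_x)>0$ puts it in $B_i(w_x)$.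

If $\mu(x,y)$ is attained by $a=p_i(w_z)$, then $d(w_x,a)+d(a,w_y)\le (z-x)+(y-z)+2h_i(w_z)=(y-x)+2\mu(x,y)$. Apply this to $[0,s]$ and to $[s,d]$, obtaining vertices $a$ and $b$, and use $D(a,b)\le d(a,w_s)+d(w_s,b)$ (Figure~\ref{fig:walk}):
\begin{equation}\label{eq:split}
e\le d+2\big(\mu(0,s)+\mu(s,d)\big)\qquad(0\le s\le d).
\end{equation}
So Proposition~\ref{prop:stretch} follows from the next statement.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[thick] (0,0) -- (10,0);
\fill (0,0) circle (2pt) node[below] {$u=w_0$};
\fill (2.6,0) circle (2pt) node[below] {$w_z$};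
\fill (4.6,0) circle (2pt) node[below] {$w_s$};
\fill (7.6,0) circle (2pt) node[below] {$w_{z'}$};
\fill (10,0) circle (2pt) node[below] {$v=w_d$};
\fill (2.6,1.8) circle (2pt) node[above] {$a=p_i(w_z)$};
\fill (7.6,1.8) circle (2pt) node[above] {$b=p_{i'}(w_{z'})$};
\draw[dotted,thick] (2.6,0) -- (2.6,1.8);
\draw[dotted,thick] (7.6,0) -- (7.6,1.8);
\node[right] at (2.6,0.45) {$\mu(0,s)$};
\node[right] at (7.6,0.45) {$\mu(s,d)$};
\draw[dashed] (0,0) -- (2.6,1.8) -- (4.6,0) -- (7.6,1.8) -- (10,0);
\end{tikzpicture}
\caption{A shortest $u$--$v$ path split at $w_s$. The pivot $a$ lies in the bunches of $u$ and $w_s$, at distance $\mu(0,s)$ from the path; the pivot $b$ lies in the bunches of $w_s$ and $v$, at distance $\mu(s,d)$. The dashed walk $u\to a\to w_s\to b\to v$ has length at most $d+2\mu(0,s)+2\mu(s,d)$, and the query finds a walk at most this long.}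
\label{fig:walk}
\end{figure}

\begin{proposition}\label{prop:split}
If $d\ge3$, there is $s\in\{0,\dots,d\}$ with $\mu(0,s)+\mu(s,d)\le N$.
\end{proposition}

We argue by contradiction. Until the end of Section~\ref{sec:five} we assume
\begin{equation}\label{eq:bad}
\mu(0,s)+\mu(s,d)\ge N+1\qquad\text{for all }0\le s\le d .
\end{equation}
Reversing the path, that is, replacing $z$ by $d-z$, exchanges $\mu(x,y)$ with $\mu(d-y,d-x)$ and preserves \eqref{eq:bad}; we call this the \emph{reflection}.

\subsection*{States and moves}

A large value of $\mu$ is useful information, because by \eqref{eq:miss} every pivot that an endpoint fails to see bounds a distance to the next level. To track these bounds, call a triple of integers $(i,z,H)$ with $0\le i\le k-1$ and $0\le z\le d$ a \emph{state} if $h_i(w_z)\le H$. It has \emph{level} $i$, \emph{position} $z$ and \emph{height} $H\ge0$. Every $(0,z,0)$ is a state. A state is \emph{winning} if $i=k-1$ and $H\le N$. No winning state exists under \eqref{eq:bad}: by \eqref{eq:top} it would give $p_{k-1}(w_z)\in B_{k-1}(w_0)\cap B_{k-1}(w_d)$, hence $\mu(0,d)\le N$, while \eqref{eq:bad}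 with $s=d$ gives $\mu(0,d)\ge N+1$. Our task is to produce a winning state. An interval $[x,y]$ is \emph{open at height $H$} if $\mu(x,y)>H$.

\begin{lemma}[Move]\label{lem:move}
Let $(i,z,H)$ be a state with $i\le k-2$, and let $[x,y]\ni z$ be open at height $H$. Then $(i+1,z',H+|z'-z|)$ is a state for some $z'\in\{x,y\}$.
\end{lemma}

\begin{proof}
Let $a=p_i(w_z)$. Since $h_i(w_z)\le H<\mu(x,y)$, we have $a\notin B_i(w_{z'})$ for some $z'\in\{x,y\}$. By \eqref{eq:miss}, $h_{i+1}(w_{z'})\le d(a,w_{z'})\le H+|z'-z|$.
\end{proof}

Think of a game. We choose a starting position, and at each level an open interval that contains the current position; an adversary chooses the endpoint to which we are sent, and the height increases by the distance traveled, the \emph{cost} of the move. We have $k-1$ moves to make and a budget $N$, that is, $d/2$ per move on average. The interval $[0,d]$ is open at all heights $H\le N$, but the adversary can then charge $d$ per move, as in Lemma~\ref{lem:two}. Shorter intervals are cheaper, and \eqref{eq:bad} says that when a short interval at one end closes early, the complementary long interval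 stays open late. To quantify this, for integers $0\le j\le d/2$ let
\[
\lambda_j=\min\big\{N,\ \max\big(\mu(0,j),\mu(d-j,d)\big)-1\big\}\in\{-1,0,\dots,N\}.
\]

\begin{lemma}[Thresholds]\label{lem:thr}
Let $0\le j\le d/2$.
\begin{enumerate}
\item[(a)] One of the intervals $[0,j]$, $[d-j,d]$ is open at every height $H\le\lambda_j$.
\item[(b)] Both $[0,d-j]$ and $[j,d]$ are open at every height $0\le H<N-\lambda_j$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a) take the interval with the larger value of $\mu$. For (b), if $\mu(0,d-j)\le H$, then \eqref{eq:bad} with $s=d-j$ gives $\mu(d-j,d)-1\ge N-H$; also $N\ge N-H$, so $\lambda_j\ge N-H$. If $\mu(j,d)\le H$, then \eqref{eq:bad} with $s=j$ gives $\mu(0,j)-1\ge N-H$, and again $\lambda_j\ge N-H$.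
\end{proof}

A move in the interval of (a) is a \emph{$j$-short move}. A \emph{$j$-long move} from position $z$ uses $[0,d-j]$ if $z\le d/2$ and $[j,d]$ if $z>d/2$; by (b) it is available from every state with $i\le k-2$ and $H<N-\lambda_j$. Since $\lambda_0=-1$, the $0$-long moves are the moves in $[0,d]$.

\subsection*{The case $d=4$}

This case shows the whole mechanism without rounding. Here $N=2(k-1)$, so the budget is $2$ per move. Let $\lambda=\lambda_1$ and, by reflection, let $[0,1]$ be the interval of Lemma~\ref{lem:thr}(a).

First make $1$-short moves while $H\le\lambda$ and $i\le k-2$. Each move either stays in place at cost $0$ or switches between the positions $0$ and $1$ at cost $1$. Start at $(0,0,0)$ or $(0,1,0)$, chosen so that $\lambda+1$ switches end at position $1$. If level $k-1$ is reached with $H\le\lambda\le N$, the state is winning. Otherwise we stop at a state $(i,1,\lambda+1)$ with $i\ge\lambda+1$: we have spent $\lambda+1$ on at least $\lambda+1$ levels, and so saved at least $\lambda+1$.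

Then make $1$-long moves. The move $0\to3$ costs $3$, which is over budget by $1$, but position $3$ is a good place to be: from there the adversary can charge only $1$ (to position $4$) or $2$ (to position $1$). So give the positions $1$ and $3$ a credit $c=1$ and the positions $0$ and $4$ a credit $c=0$, and follow $\Gamma=2i+c(z)-H$. Up to reflection the moves are
\[
\begin{array}{c|cccc}
\text{move} & 0\to0 & 0\to3 & 1\to0 & 1\to3\\\hline
\text{cost} & 0&3&1&2\\
\text{change of }\Gamma & 2&0&0&0
\end{array}
\]
so $\Gamma$ never decreases. After the first phase $\Gamma\ge2(\lambda+1)+1-(\lambda+1)=\lambda+2$. Therefore $H\le 2i+1-(\lambda+2)\le N-\lambda-1$ at every level $i\le k-1$. The $1$-long moves remain available throughout, and the state at level $k-1$ has $H\le N$ because $\lambda\ge-1$. This contradicts \eqref{eq:bad}.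

The point is the balance in Lemma~\ref{lem:thr}. A large $\lambda$ closes the long intervals early, at height $N-\lambda$, but it also lengthens the cheap first phase, whose savings keep the height low.

\section{Slack, and all distances other than five}\label{sec:general}

For general $d$ the credit is the function
\[
c(z)=\min\{z,\ d/2-z\}\quad(0\le z\le d/2),\qquad c(z)=c(d-z)\quad(d/2< z\le d),
\]
and the \emph{slack} of a state $(i,z,H)$ is
\[\Gamma=i\,d/2+c(z)-H .\]
The slack is the amount by which the height is below the budget $id/2$, corrected by the credit of the position. Since $H$ is an integer,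
\begin{equation}\label{eq:win}
\text{a state with $i=k-1$ and $\Gamma\ge c(z)$ is winning.}
\end{equation}
Three lemmas describe what each kind of move does to the slack.

\begin{lemma}[Short moves gain slack]\label{lem:short}
Let $1\le j\le d/2$ and $t=\lfloor\lambda_j/j\rfloor+1\ge0$. There is a winning state, or there is a state with $i\le k-2$, position $j$ or $d-j$, and $\Gamma\ge t(d/2-j)+c(j)$.
\end{lemma}

\begin{proof}
By reflection let $[0,j]$ be open at all heights $H\le\lambda_j$. Start at $(0,0,0)$ if $t$ is odd and at $(0,j,0)$ if $t$ is even, and move in $[0,j]$ while $H\le\lambda_j$ and $i\le k-2$. Each move stays in place at cost $0$ or switches between $0$ and $j$ at cost $j$, so $H$ is $j$ times the number of switches. If we stop with $H\le\lambda_j\le N$, then $i=k-1$ and the state is winning. Otherwise the number of switches is the least integer whose product with $j$ exceeds $\lambda_j$, which is $t$. Then the position is $j$ by the choice of the start, $H=tj$ and $i\ge t$, so $\Gamma\ge t(d/2-j)+c(j)\ge c(j)$. If $i=k-1$, the state is winning by \eqref{eq:win}.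
\end{proof}

For long moves the choice of $j$ matters. The adversary can alternate between $j$ and $d-j$ at cost $d-2j$ per move, and this is within the budget $d/2$ only if $j\ge d/4$. So let
\[
\ell=\lceil d/4\rceil,\qquad \gamma=d/2-\ell .
\]
For $d\ge3$ we have $\ell\le(d+3)/4\le d/2$, so $0\le\gamma\le d/4\le\ell$ and $c(\ell)=c(d-\ell)=\gamma$.

\begin{lemma}[$\ell$-long moves keep slack]\label{lem:long}
An $\ell$-long move does not decrease $\Gamma$, and it ends at a position in $\{0,\ell,d-\ell,d\}$.
\end{lemma}

\begin{proof}
By reflection consider a move in $[0,d-\ell]$ from $z\le d/2$. (A move in $[\ell,d]$ from $z>d/2$ reflects to such a move.) If it ends at $0$, then $\Gamma$ changes by $d/2-c(z)-z\ge0$, since $c(z)\le d/2-z$. If it ends at $d-\ell$, then $\Gamma$ changes by $d/2+\gamma-c(z)-(d-\ell-z)=z-c(z)\ge0$.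
\end{proof}

For $d=4$ these two kinds of moves sufficed. When $4\nmid d$, rounding $d/4$ up makes the short moves dearer, the slack may be too small to keep the height below $N-\lambda_\ell$, and the last levels have to be climbed in $[0,d]$.

\begin{lemma}[Finishing in the whole path]\label{lem:full}
Let $(k-1-r,z,H)$ be a state with $r\ge1$, and let $F=H+\max(z,d-z)+(r-1)d$. If $F\le(k-1)d/2$, there is a winning state. The condition holds if $\Gamma\ge rd/2$.
\end{lemma}

\begin{proof}
As $F$ is an integer, $F\le N$. Make $r$ moves in $[0,d]$. The first costs at most $\max(z,d-z)$ and each later one at most $d$, so all heights are at most $F\le N$. Hence $[0,d]$ is open at each step and the last state is winning. For the second claim, $c(z)\le\min(z,d-z)$ gives $c(z)+\max(z,d-z)\le d$. Substituting $H=(k-1-r)d/2+c(z)-\Gamma$ we get $F\le(k-1)d/2+rd/2-\Gamma$.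
\end{proof}

It remains to balance the three phases. Write $\lambda=\lambda_\ell$ and ignore lower-order terms. The short phase climbs to height $\lambda$ and gains slack $\Gamma\approx\lambda\gamma/\ell$. The long phase can be stopped only at height $N-\lambda$, with $r$ levels left, where $rd/2\approx\lambda-\Gamma$. The finish needs $\Gamma\ge rd/2$. So we need $2\gamma\ge\ell$, that is, $\ell\le d/3$. The interval $[d/4,d/3]$ contains $\ell$ for every $d\ge3$ other than $5$: this is seen directly for $d=3,4$ ($\ell=1$) and $d=6,7,8$ ($\ell=2$), and for $d\ge9$ we have $3\ell\le3(d+3)/4\le d$. For $d=1,2,5$ the interval contains no integer, which is why these three distances are treated separately.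

\begin{proof}[Proof of Proposition~\ref{prop:split} for $d\ne5$]
Let $\lambda=\lambda_\ell$ and $t=\lfloor\lambda/\ell\rfloor+1$, so that $\lambda\le t\ell-1\le 2t\gamma-1$. By Lemma~\ref{lem:short} with $j=\ell$, there is a winning state, or a state with $i\le k-2$, position $\ell$ or $d-\ell$, and $\Gamma\ge(t+1)\gamma$. From this state make $\ell$-long moves while $H<N-\lambda$ and $i\le k-2$. By Lemma~\ref{lem:long}, throughout this phase $\Gamma\ge(t+1)\gamma$ and $c(z)\le\gamma$. If level $k-1$ is reached, the state is winning by \eqref{eq:win}. Otherwise we stop at level $k-1-r$ with $r\ge1$ and $H\ge N-\lambda$. Since $(k-1)d/2\le N+\frac12$,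
\[
N-\lambda\le H=(k-1-r)\,d/2+c(z)-\Gamma\le N+\tfrac12-r\,d/2+\gamma-\Gamma ,
\]
and therefore
\[
r\,d/2\le\tfrac12+\lambda+\gamma-\Gamma\le(2t+1)\gamma-\Gamma\le2(t+1)\gamma-\Gamma\le\Gamma .
\]
Lemma~\ref{lem:full} gives a winning state. In all cases \eqref{eq:bad} is contradicted.
\end{proof}

\begin{remark}
If $4\mid d$, then $\gamma=\ell$ and $\lambda\le t\gamma-1$, so the first bound in the last display is negative: the long phase never stops early and Lemma~\ref{lem:full} is not needed. The finishing phase only pays for rounding. Rounding is present because the path can be split only at its vertices; that $G$ is unweighted guarantees a vertex at every integer position, and it makes heights integers, as used in \eqref{eq:win} and Lemma~\ref{lem:full}.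
\end{remark}

\section{Distance five}\label{sec:five}

Let $d=5$. Then $\ell=2$, $\gamma=\frac12$, and the credits of the positions $0,\dots,5$ are $c=(0,1,\frac12,\frac12,1,0)$. Neither value of $j$ works alone. For $j=2$ the long moves keep the slack, but the short moves gain only $\frac12$ for every $2$ units of height. For $j=1$ the short moves gain $\frac32$ per unit of height, but the long moves can cost $3$ per level, between the positions $1$ and $4$. We use both. Let $\lambda=\lambda_2$ and $\nu=\lambda_1$. If $\nu$ is large, the $1$-short moves gain much slack. If $\nu$ is small, the $1$-long moves stay available until late, and they lose only $\frac12$ per level where moves in $[0,5]$ lose $\frac52$. The climb has four phases.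

\medskip\noindent\emph{Phase 1: short moves.} Lemma~\ref{lem:short} with $j=1$ has $t=\nu+1$ and gives slack $\frac32(\nu+1)+1=\frac12(3\nu+5)$. With $j=2$ it has $t=\lfloor\lambda/2\rfloor+1$ and gives slack $\frac12t+\frac12=\frac12(\lfloor\lambda/2\rfloor+2)$. Take the better of the two. There is a winning state, or a state with $i\le k-2$ and $\Gamma\ge g/2$, where $g=\max\{3\nu+5,\ \lfloor\lambda/2\rfloor+2\}$ is an integer with
\begin{equation}\label{eq:g}
g\ge2,\qquad 3\nu\le g-5,\qquad \lambda\le2g-3 .
\end{equation}
The first inequality holds because $\nu\ge-1$, and the third because $\lambda\le2\lfloor\lambda/2\rfloor+1\le2(g-2)+1$.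

\medskip\noindent\emph{Phase 2: $2$-long moves,} while $H<N-\lambda$ and $i\le k-2$. By Lemma~\ref{lem:long}, $\Gamma\ge g/2\ge1\ge c(z)$ throughout, so reaching level $k-1$ wins by \eqref{eq:win}. Otherwise we stop at a level $i_1=k-1-r_1$ with $r_1\ge1$ and
\[
N-\lambda\le H=\tfrac52(k-1-r_1)+c(z)-\Gamma\le N+\tfrac12-\tfrac52r_1+1-\tfrac g2 .
\]
With \eqref{eq:g} this gives
\begin{equation}\label{eq:r1}
5r_1\le3+2\lambda-g\le3(g-1),\qquad\text{hence}\qquad r_1\le g-2,
\end{equation}
because $r_1$ is an integer and $\frac35(g-1)<g-1$.

\medskip\noindent\emph{Phase 3: $1$-long moves,} while $H<N-\nu$ and $i\le k-2$. The phase may be empty. These moves cost up to $3$ per level on average, so from level $i_1$ on we measure slack against a budget of $3$ per level, with new credits $c'=(0,1,1,1,1,0)$: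
\[
\Gamma'=\tfrac52i+\tfrac12(i-i_1)+c'(z)-H .
\]
At the start $\Gamma'\ge\Gamma\ge g/2$, since $c'\ge c$. A move from $z$ to $z'$ changes $\Gamma'$ by $3+c'(z')-c'(z)-|z'-z|$. Up to reflection the moves are those in $[0,4]$ from $z\le2$:
\[
\begin{array}{c|cccccc}
\text{move} & 0\to0 & 0\to4 & 1\to0 & 1\to4 & 2\to0 & 2\to4\\\hline
\text{cost} & 0&4&1&3&2&2\\
\text{change of }\Gamma' & 3&0&1&0&0&1
\end{array}
\]
So $\Gamma'\ge g/2$ throughout. If level $k-1$ is reached, then by \eqref{eq:r1}
\[
H=\tfrac52(k-1)+\tfrac12r_1+c'(z)-\Gamma'\le\tfrac52(k-1)+\tfrac12(r_1+2-g)\le\tfrac52(k-1),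
\]
and the state is winning. Otherwise we stop at a level $k-1-r_2$ with $1\le r_2\le r_1$ and $H\ge N-\nu$. Here $i-i_1=r_1-r_2$, so
\begin{equation}\label{eq:H3}
H\le\tfrac52(k-1)-3r_2+\tfrac12r_1+c'(z)-\tfrac g2 .
\end{equation}
Comparing with $H\ge N-\nu\ge\frac52(k-1)-\frac12-\nu$ and using $c'(z)\le1$, we get
\begin{equation}\label{eq:r2}
6r_2\le3+2\nu+r_1-g .
\end{equation}

\medskip\noindent\emph{Phase 4: moves in $[0,5]$.} The sum $c'(z)+\max(z,5-z)$ equals $5,5,4,4,5,5$ for $z=0,\dots,5$. By \eqref{eq:H3}, the quantity $F$ of Lemma~\ref{lem:full} satisfies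
\[
F\le\tfrac52(k-1)-3r_2+\tfrac12r_1-\tfrac g2+5+5(r_2-1)=\tfrac52(k-1)+\tfrac12(4r_2+r_1-g).
\]
By \eqref{eq:r2}, \eqref{eq:r1} and \eqref{eq:g},
\[
3(4r_2+r_1)\le6+4\nu+5r_1-2g\le3+4\nu+g\le3+\tfrac43(g-5)+g=\tfrac13(7g-11)<3g .
\]
Hence $F\le\frac52(k-1)$, and Lemma~\ref{lem:full} gives a winning state.

Every branch contradicts \eqref{eq:bad}. This proves Proposition~\ref{prop:split} for $d=5$. With \eqref{eq:split} we obtain $\hat d\le e\le d+2N$ for all $3\le d<\infty$, which completes the proofs of Proposition~\ref{prop:stretch} and Theorem~\ref{thm:rand}.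

\section{The deterministic oracle}\label{sec:det}

By Proposition~\ref{prop:stretch} and Lemma~\ref{lem:cost}, the bounds on stretch, preprocessing and query time in Theorem~\ref{thm:det} follow once we construct, deterministically in time $\tilde O(mn^{1/k}+n^{1+1/k})$, a chain with $|B_i(w)|=\tilde O(n^{1/k})$ for all $i$ and $w$. Sampling served two purposes: $A_{i+1}$ is much smaller than $A_i$, and it contains one of the first few vertices of $A_i$ around every $w$. A hitting set achieves both.

Let $i\le k-2$ and let $A_i$ be given. Number the vertices by distinct identifiers. The \emph{sources} of $w$ are the vertices $a\in A_i$ in the component of $w$, ordered lexicographically by the \emph{key} $(d(w,a),\mathrm{id}(a))$. Let $L(w)$ be the list of the first $q$ sources of $w$, or of all sources if there are fewer than $q$.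

\begin{lemma}\label{lem:lists}
All lists $L(w)$ can be computed deterministically in time $\tilde O((m+n)q)$.
\end{lemma}

\begin{proof}
First, let $a\in L(w)$, $a\ne w$, and let $w'$ be the vertex after $w$ on a shortest $w$--$a$ path. Then $a\in L(w')$. Indeed, let $a'$ precede $a$ at $w'$. Then $d(w,a')\le d(w',a')+1\le d(w',a)+1=d(w,a)$. Either the second inequality is strict, or $\mathrm{id}(a')<\mathrm{id}(a)$; in both cases $a'$ precedes $a$ at $w$. So fewer than $q$ sources precede $a$ at $w'$.

Keep a priority queue of triples $(t,a,w)$ ordered by $(t,\mathrm{id}(a))$, initially holding $(0,a,a)$ for all $a\in A_i$. Repeatedly remove a least triple. If $w$ has accepted fewer than $q$ sources and has not accepted $a$, let $w$ accept $a$ and insert $(t+1,a,y)$ for every neighbor $y$ of $w$. Triples leave the queue in nondecreasing order, and each has $t\ge d(w,a)$. We show by induction on $(t,\mathrm{id}(a))$ that, after all triples up to this value are processed, each $w$ has accepted exactly the elements of $L(w)$ whose keys are at most $(t,\mathrm{id}(a))$, each through a triple whose first entry is the true distance.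 If $a\in L(w)$ and $d(w,a)=t$, the triple $(t,a,w)$ is in the queue: initially if $t=0$, and otherwise because $w'$ accepted $a$ through $(t-1,a,w')$. At that time $w$ has accepted only sources that precede $a$, fewer than $q$, so it accepts $a$. If $a\in L(w)$ and $d(w,a)<t$, then $w$ accepted $a$ earlier and rejects the triple. If $a\notin L(w)$, then $L(w)$ has $q$ elements with keys less than $(d(w,a),\mathrm{id}(a))\le(t,\mathrm{id}(a))$, all accepted earlier, so $w$ rejects the triple. Each vertex $w$ causes at most $q\deg(w)$ insertions.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:det}]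
\emph{The chain.} Given $A_i$ with $i\le k-2$, call $L(w)$ \emph{full} if it has $q$ elements. If no list is full, put $A_{i+1}=\emptyset$. Otherwise $|A_i|\ge q$, and we build $A_{i+1}\subseteq A_i$ greedily: while some full list contains no chosen vertex, choose a vertex of $A_i$ that lies in the largest number of such unhit lists. With the counts kept in a priority queue, each of the at most $nq$ incidences between a list and one of its elements is removed once, so this takes $\tilde O(nq)$ time. If $M$ full lists are unhit, they have $Mq$ incidences with $|A_i|$ vertices, so the next choice hits at least $Mq/|A_i|$ of them. After $t\ge1$ choices at most $n(1-q/|A_i|)^t<ne^{-tq/|A_i|}$ lists are unhit, and this is at most $1$ when $t\ge(|A_i|/q)\ln n$. Hence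
\[
|A_{i+1}|\le\frac{|A_i|}q\ln n+1\le\frac{|A_i|}q(1+\ln n).
\]

\emph{Sizes.} Let $i\le k-2$. If $L(w)$ is full, it contains some $a\in A_{i+1}$. Every element of $B_i(w)$ is strictly closer to $w$ than $a$, so it precedes $a$ in $L(w)$, and $|B_i(w)|<q$. If $L(w)$ is not full, $w$ has fewer than $q$ sources, and again $|B_i(w)|<q$. At the top level $|B_{k-1}(w)|\le|A_{k-1}|\le nq^{-(k-1)}(1+\ln n)^{k-1}=\tilde O(n^{1/k})$. So $|B(w)|=\tilde O(n^{1/k})$ for all $w$, and Lemma~\ref{lem:cost} gives the time bounds, including the one for an arbitrary set $P$.

\emph{Walks.} For each $w$ and $a\in B(w)$ keep a record from which a shortest $w$--$a$ path can be read in constant time per edge. If $a\in B_i(w)$ and $a\neq w$, the parent $w'$ of $w$ in the truncated BFS from $a$ also has $a\in B_i(w')$, and the record of $(w,a)$ points to the record of $(w',a)$. If $a=p_i(w)$ is not of this kind, the record stores $i$, and the path is read from the parent pointers of the BFS forest of $A_i$. With each entry $D(a,b)$ store pointers to the records of $(x,a)$ and $(x,b)$ for a minimizing $x$, and with each entry $D^+(a,y)$ a pointer to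 the record of $(x,a)$ for a minimizing edge $xy$. The query remembers the records and the table entry that attain its minimum. A finite answer $\hat d$ is then the length of the empty walk, of one edge, of a concatenation of four stored paths (for $e$), or of two stored paths and an edge (for $e^+$), and the walk is written out in $O(\hat d+1)$ time.
\end{proof}

\begin{thebibliography}{1}
\bibitem{KRV} Avi Kadria, Liam Roditty, Virginia Vassilevska Williams, \emph{Improved Approximation Algorithms for $n$-Pairs Shortest Paths}, arXiv:2607.02443 (2026).
\end{thebibliography}
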